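\title{A Laplacian estimate for the degenerate complex Monge--Amp\`ere equation without curvature assumptions}

\begin{abstract}
Let $(M,g)$ be a closed K\"ahler manifold of complex dimension $m\ge2$, and let $\phi\in C^4(M)$ solve $\det(g_{i\bar j}+\phi_{i\bar j})=f\det(g_{i\bar j})$ with $g_{i\bar j}+\phi_{i\bar j}>0$. We prove that $\Delta f^{1/(m-1)}\ge-A$ implies $|\Delta\phi|\le C(1+A)$, where $C$ depends only on $(M,g)$, $\sup\phi-\inf\phi$ and $\sup f$. Nothing is assumed about the curvature of $g$; this answers a question of Picard. The proof replaces the maximum principle by a pointwise inequality that is linear in $\nabla f$, an integration by parts, and a Moser iteration based on a Sobolev inequality for the unknown metric. We also solve the degenerate equation with bounded Laplacian and show that the exponent $1/(m-1)$ is optimal.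
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a closed (compact, without boundary) connected K\"ahler manifold of complex dimension $m\ge2$, and let $\Delta\phi=g^{i\bar j}\phi_{i\bar j}$. We consider real functions $\phi\in C^4(M)$ such that $g'_{i\bar j}=g_{i\bar j}+\phi_{i\bar j}$ is positive definite and
\begin{equation}\label{eq:MA}
\det(g_{i\bar j}+\phi_{i\bar j})=f\det(g_{i\bar j}).
\end{equation}
If $\lambda_1,\dots,\lambda_m>0$ are the eigenvalues of $g'$ with respect to $g$, then $f$ is their product and $m+\Delta\phi$ is their sum. So $\Delta\phi>-m$ always, and an upper bound for $\Delta\phi$ means $g'\le Cg$. For $m=1$ the sum equals the product and there is nothing to prove; for $m\ge2$ a bound on the product does not bound the sum pointwise, and some regularity of $f$ has to be used. We want a bound that does not depend on $\inf f$, because only such a bound survives a limit in which $f$ acquires zeros.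

A natural scale of hypotheses is $\Delta f^\alpha\ge-A$ with $\alpha>0$. Since $\Delta$ applied to a convex function of $v$ is at least the derivative of that function times $\Delta v$, we have for $0<\alpha\le\alpha'$
\begin{equation}\label{eq:scale}
\Delta f^{\alpha'}\ge\frac{\alpha'}{\alpha}f^{\alpha'-\alpha}\,\Delta f^{\alpha},\qquad \Delta f^{\alpha}\ge\alpha f^\alpha\,\Delta\log f .
\end{equation}
For bounded $f$ the hypothesis therefore weakens as $\alpha$ grows, and $\Delta\log f\ge-A$ is the strongest member of the scale. Under that condition a short maximum principle argument bounds $\Delta\phi$ on every $(M,g)$ (Remark~\ref{rem:log}), but the condition excludes simple degenerations: for $x=\operatorname{Re}z^1$, the function $\log(x^2+\varepsilon)$ has second $x$-derivative $-1/(4\varepsilon)$ at $x^2=3\varepsilon$. By contrast, $f=(h_0+\varepsilon)^{1/\alpha}$ satisfies $\Delta f^\alpha\ge-A$ uniformly in $\varepsilon$ for every nonnegative $h_0\in C^2(M)$.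

For $\alpha=1/(m-1)$, Picard \cite{Picard} gives the following estimate. If $g$ has nonnegative orthogonal bisectional curvature, that is, $R(\xi,\bar\xi,\eta,\bar\eta)\ge0$ for all $g$-orthogonal $\xi,\eta\in T^{1,0}M$, and $\Delta f^{1/(m-1)}\ge-A$, then $|\Delta\phi|\le C$ with $C$ depending only on $(M,g)$, $\sup\phi-\inf\phi$, $A$ and $\sup f$. It is stated in \cite{Picard} as unknown whether this holds without the condition on the curvature. One may guess that it does, since $C$ is allowed to depend on $(M,g)$ and a negative lower bound for the curvature is harmless under the hypothesis on $\Delta\log f$. One may also doubt it: at the exponent $1/(m-1)$ the positive third-order terms of the differentiated equation are used up completely, and nothing is left to pay for the device that absorbs the curvature (Section~\ref{sec:dim2}). The first guess is correct.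

\begin{theorem}\label{thm:main}
Let $(M,g)$ be any closed K\"ahler manifold of dimension $m\ge2$, and let $\phi\in C^4(M)$ solve \eqref{eq:MA} with $g'>0$, $f>0$ and $\Delta f^{1/(m-1)}\ge-A$. Then $|\Delta\phi|\le C(1+A)$, where $C$ depends only on $(M,g)$, $\sup\phi-\inf\phi$ and $\sup f$.
\end{theorem}

Here and below, a constant that depends on $\operatorname{osc}\phi=\sup\phi-\inf\phi$, $\sup f$ or $A$ depends only on upper bounds for these numbers. Two supplements, not used in the proof of Theorem~\ref{thm:main}, show what it gives and that it cannot be improved along the scale \eqref{eq:scale}. Here $\omega$ is the K\"ahler form, $dV$ the volume form and $\mathrm{Vol}$ the volume of $g$; the notions from pluripotential theory are recalled in Section~\ref{sec:degenerate}.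

\begin{theorem}\label{thm:degenerate}
Let $h\ge0$ be bounded, with $\Delta h\ge-A$ in the sense of distributions and $\int_Mh^{m-1}dV=\mathrm{Vol}$. Then $(\omega+\sqrt{-1}\,\partial\bar\partial\phi)^m=h^{m-1}\omega^m$ has a bounded $\omega$-plurisubharmonic solution, unique up to constants, and it satisfies $\Delta\phi\in L^\infty$; in particular $\phi\in C^{1,\theta}$ for all $\theta<1$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\alpha>0$. An estimate $|\Delta\phi|\le C$, with $C$ depending only on $(M,g)$, $\operatorname{osc}\phi$, $A$ and $\sup f$, under the hypothesis $\Delta f^\alpha\ge-A$ in place of $\Delta f^{1/(m-1)}\ge-A$, holds on all closed K\"ahler manifolds of dimension $m$ if and only if $\alpha\le\frac1{m-1}$. For $\alpha>\frac1{m-1}$ it fails already on a flat torus.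
\end{theorem}

The proof of Theorem~\ref{thm:main} studies $G=e^{-K\phi}(m+\Delta\phi)$. Section~\ref{sec:pointwise} proves a lower bound for the $g'$-Laplacian of $G$ in which $\nabla f$ appears, but only linearly. Section~\ref{sec:integral} integrates this inequality and removes $\nabla f$ by parts. The result is an energy inequality for the metric $g'$, so Section~\ref{sec:sobolev} proves a Sobolev inequality for $g'$ whose constant does not see $\inf f$, and Section~\ref{sec:moser} runs a Moser iteration down to $\int_M(m+\Delta\phi)\,dV=m\,\mathrm{Vol}$.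

\section{Notation and tools}\label{sec:tools}

\subsection*{K\"ahler conventions}
In holomorphic coordinates $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$ and $dV=\omega^m/m!$; subscripts on functions, and subscripts after a comma, are partial derivatives. The K\"ahler condition $d\omega=0$ reads $g_{i\bar j,k}=g_{k\bar j,i}$. The curvature is $R_{i\bar jk\bar l}=-g_{i\bar j,k\bar l}+g^{a\bar b}g_{i\bar b,k}\,g_{a\bar j,\bar l}$, and $R_{i\bar jk\bar l}=R_{k\bar li\bar j}$. For real functions $a,b$ put $\langle\nabla a,\nabla b\rangle=g^{i\bar j}a_ib_{\bar j}$ and $|\nabla a|^2=\langle\nabla a,\nabla a\rangle$. A prime means that $g'$ is used in place of $g$; thus $\Delta'=g'^{i\bar j}\partial_i\partial_{\bar j}$, $\omega'=\omega+\sqrt{-1}\,\partial\bar\partial\phi$, and \eqref{eq:MA} says $dV'=f\,dV$. All integrals are over $M$ and, if no measure is written, with respect to $dV$.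

For a $C^1$ vector field $W=W^i\partial_i$, the divergence for the Levi-Civita connection of $g$ is $\nabla_iW^i=(\det g)^{-1}\partial_i(\det g\,W^i)$, so $\int\nabla_iW^i=0$. The choice $W^i=a\,g^{i\bar j}b_{\bar j}$ gives, for real $a\in C^1$ and $b\in C^2$,
\begin{equation}\label{eq:green}
\int a\,\Delta b=-\int\operatorname{Re}\langle\nabla a,\nabla b\rangle,\qquad \int a\,\Delta'b\,f=-\int\operatorname{Re}\langle\nabla a,\nabla b\rangle'f,
\end{equation}
the second formula being the first for the K\"ahler metric $g'$, which is of class $C^2$.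

\subsection*{Standing notation}
Until the end of Section~\ref{sec:moser}, $\phi$, $f$, $A$ are as in Theorem~\ref{thm:main}, and
\[
\beta=\tfrac1{m-1},\qquad h=f^\beta,\qquad u=\operatorname{tr}_gg'=m+\Delta\phi,\qquad \tau=\operatorname{tr}_{g'}g=m-\Delta'\phi .
\]
The functions $u,f,h$ are of class $C^2$. Since $\omega'^m-\omega^m$ is exact, $\int f=\mathrm{Vol}$, and since $\int\Delta h=0$, we have $A\ge0$. We normalize $\inf\phi=0$ and put $D=\sup\phi$, $\Lambda=\sup f\ge1$, $U=\sup u$. By compactness there is $B\ge0$ with $R(\xi,\bar\xi,\eta,\bar\eta)\ge-B|\xi|^2|\eta|^2$ for all $g$-orthogonal $\xi,\eta\in T^{1,0}M$. The letter $C$ denotes constants that depend only on $(M,g)$, $D$ and $\Lambda$, never on $A$ or on the exponent $p$ introduced later.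

At a given point there are holomorphic coordinates in which $g_{i\bar j}=\delta_{ij}$, $dg_{i\bar j}=0$ and $g'_{i\bar j}=\lambda_i\delta_{ij}$; we call them \emph{adapted}. There $u=\sum\lambda_i$, $\tau=\sum\lambda_i^{-1}$, $f=\prod\lambda_i$. From $\lambda_i\le u$ and from $\tau^{m-1}\ge\sum_i\prod_{j\ne i}\lambda_j^{-1}=u/f$ we get
\begin{equation}\label{eq:elementary}
|\nabla a|^2\le u\,|\nabla a|'^2,\qquad h\tau\ge u^\beta .
\end{equation}
The second inequality is one place where the exponent $\beta$ enters: $u\tau\ge u^{1+\beta}/h$ carries the same factor $1/h$ as $\Delta h/h\ge-A/h$, so the two can be compared however small $f$ is.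

\subsection*{Cited theorems}
For a function $\psi$ write $\omega_\psi=\omega+\sqrt{-1}\,\partial\bar\partial\psi$.
\begin{itemize}
\item[(Y)] Yau \cite{Yau}: if $F\in C^\infty(M)$, $F>0$ and $\int F=\mathrm{Vol}$, there is a smooth $\psi$ with $\omega_\psi>0$ and $\omega_\psi^m=F\omega^m$.
\item[(K)] Ko{\l}odziej \cite{Kol}: if $r>1$ and $\psi$ is smooth with $\omega_\psi>0$ and $\omega_\psi^m=F\omega^m$, then $\operatorname{osc}\psi$ is bounded by a constant depending only on $M$, $\omega$, $r$ and an upper bound for $\|F\|_{L^r}$.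
\item[(W)] Interior $W^{2,r}$ estimate \cite[Theorem 9.11]{GT}: if $L=a^{\mu\nu}\partial_\mu\partial_\nu$ is uniformly elliptic with uniformly continuous coefficients on the unit ball $B_1\subset\mathbb R^{2m}$ and $1<r<\infty$, then $\|v\|_{W^{2,r}(B_{1/2})}\le C(\|v\|_{L^r(B_1)}+\|Lv\|_{L^r(B_1)})$, where $C$ depends only on $m$, $r$, the ellipticity bounds and the modulus of continuity of the coefficients. By Morrey's embedding, $W^{2,r}(B_{1/2})\subset C^{1,1-2m/r}$ for $r>2m$.
\end{itemize}
The gradient of $\phi$ will appear only through the following interpolation bound.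

\begin{lemma}\label{lem:gradient}
$|\nabla\phi|^2\le C(1+U)$.
\end{lemma}

\begin{proof}
Choose finitely many holomorphic charts, each relatively compact in a larger chart, and $\rho_0\in(0,1]$ such that every $x\in M$ is the center of a coordinate ball of radius $\rho_0$ in one of them. In these charts $g^{i\bar j}$ is uniformly elliptic and uniformly continuous. Let $\rho=\rho_0(1+U)^{-1/2}$ and $\tilde\phi(w)=\phi(x+\rho w)$ for $|w|<1$. Then $g^{i\bar j}(x+\rho w)\tilde\phi_{i\bar j}(w)=\rho^2(\Delta\phi)(x+\rho w)$, and since $\rho\le1$ the rescaled coefficients have the same ellipticity bounds and modulus of continuity. As $0\le\tilde\phi\le D$ and $|\Delta\phi|\le U+m$, (W) with one fixed $r>2m$ gives $\rho|\nabla\phi(x)|\le C(D+\rho^2(U+m))\le C$.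
\end{proof}

\section{A pointwise inequality linear in $\nabla h$}\label{sec:pointwise}

\subsection{Differentiating the equation}
Work at a point in adapted coordinates, and set
\[
\mu_k=\frac{\lambda_k}u,\qquad x^i_k=\frac{g'_{k\bar k,i}}{\lambda_k},\qquad \operatorname{Var}(x)=\sum_k\mu_k|x_k|^2-\Big|\sum_k\mu_kx_k\Big|^2\quad(x\in\mathbb C^m).
\]
The $\mu_k$ are positive with sum $1$, so $\operatorname{Var}$ is a variance: it is nonnegative and unchanged when the same constant is added to all $x_k$. The number $x^i_k$ plays the role of $\partial_i\log\lambda_k$. Differentiating $u=g^{k\bar l}g'_{k\bar l}$ and $\log f=\log\det g'-\log\det g$ once gives the weighted mean and the sum of the vector $x^i=(x^i_1,\dots,x^i_m)$: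
\begin{equation}\label{eq:first}
\sum_k\mu_kx^i_k=(\log u)_i,\qquad F_i:=\sum_kx^i_k=(\log f)_i=(m-1)\frac{h_i}h .
\end{equation}

\begin{lemma}\label{lem:second}
Let $K\ge0$ and $G=e^{-K\phi}u$. Then
\begin{equation}\label{eq:logG}
u\,\Delta'\log G\ \ge\ (m-1)\frac{\Delta h}h+\sum_iX_i+(K-B)u\tau-Kmu,
\end{equation}
where $X_i=\sum_{k\ne i}|x^i_k|^2+\mu_i^{-1}\operatorname{Var}(x^i)-\beta|F_i|^2$.
\end{lemma}

\begin{proof}
At the point $R_{i\bar jk\bar l}=-g_{i\bar j,k\bar l}$ and $\partial_i\partial_{\bar i}g^{k\bar k}=R_{k\bar ki\bar i}$, so $u_{i\bar i}=\sum_kg'_{k\bar k,i\bar i}+\sum_kR_{k\bar ki\bar i}\lambda_k$. Since $\omega'$ is closed, $g'_{k\bar k,i\bar i}=g'_{i\bar i,k\bar k}$. Differentiating $\log\det g'=\log f+\log\det g$ twice,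
\[
\sum_i\frac{g'_{i\bar i,k\bar k}}{\lambda_i}-\sum_{i,l}\frac{|g'_{i\bar l,k}|^2}{\lambda_i\lambda_l}=(\log f)_{k\bar k}-\sum_iR_{i\bar ik\bar k}.
\]
Summing over $k$ and inserting the result in $\Delta'u=\sum_iu_{i\bar i}/\lambda_i$,
\[
\Delta'u=\Delta\log f+\sum_{i,k}R_{i\bar ik\bar k}\Big(\frac{\lambda_k}{\lambda_i}-1\Big)+T,\qquad T=\sum_{i,l,k}\frac{|g'_{i\bar l,k}|^2}{\lambda_i\lambda_l}.
\]
The terms $i=k$ of the curvature sum vanish, and by symmetry in $i,k$ the sum equals $\frac12\sum_{i\ne k}R_{i\bar ik\bar k}\big(\frac{\lambda_k}{\lambda_i}+\frac{\lambda_i}{\lambda_k}-2\big)$. The parentheses are nonnegative, so this is at least $-B\sum_{i\ne k}\lambda_k/\lambda_i\ge-Bu\tau$.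

In $T$ we keep two disjoint families of terms. Those with $l=i$ add up to $\sum_{i,k}|x^i_k|^2$. Those with $k=l\ne i$ equal $\frac{\lambda_k}{\lambda_i}|x^i_k|^2$, because $g'_{i\bar k,k}=g'_{k\bar k,i}$. Moving $|x^i_i|^2$ from the first family to the second,
\[
T\ge\sum_i\Big(\sum_{k\ne i}|x^i_k|^2+\mu_i^{-1}\sum_k\mu_k|x^i_k|^2\Big).
\]
By \eqref{eq:first}, $u\,\Delta'\log u=\Delta'u-\sum_i\mu_i^{-1}|\sum_k\mu_kx^i_k|^2$, which turns the last sums into variances, and $\Delta\log f=(m-1)\big(\frac{\Delta h}h-\frac{|\nabla h|^2}{h^2}\big)=(m-1)\frac{\Delta h}h-\beta\sum_i|F_i|^2$. Finally $-Ku\,\Delta'\phi=Ku\tau-Kmu$.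
\end{proof}

The weight $e^{-K\phi}$ contributes the good term $Ku\tau$, which absorbs the curvature once $K>B$.

\begin{remark}\label{rem:log}
Suppose $\Delta\log f\ge-A$. Since $X_i+\beta|F_i|^2\ge0$, \eqref{eq:logG} with $K=B+1$ gives $u\,\Delta'\log G\ge-A+u\tau-Kmu$. At a maximum point of $G$, either $u\le1$, or $\tau\le A+Km$ and $u\le f\tau^{m-1}\le\Lambda(A+Km)^{m-1}$; and $U\le e^{KD}\sup G$. Under the hypothesis on $\Delta h$, the third-order terms must instead pay for $-\beta|F_i|^2$.
\end{remark}

\subsection{Two dimensions, at a maximum of $G$}\label{sec:dim2}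
Let $m=2$, so that $\beta=1$, $h=f$ and $u\tau=1/(\mu_1\mu_2)=u^2/f$. At a maximum point of $G$ we have $(\log u)_i=K\phi_i$. Take $i=2$ (the case $i=1$ follows by exchanging the indices), and put $c=K\phi_2$ and $t=x^2_2-x^2_1$. By \eqref{eq:first}, $x^2_1=c-\mu_2t$, $x^2_2=c+\mu_1t$, $F_2=2c+(\mu_1-\mu_2)t$, and $\operatorname{Var}(x^2)=\mu_1\mu_2|t|^2$. Expanding, and using $\mu_2^2+\mu_1-(\mu_1-\mu_2)^2=3\mu_1\mu_2$,
\begin{equation}\label{eq:X2}
X_2=|c-\mu_2t|^2+\mu_1|t|^2-|F_2|^2=3\mu_1\mu_2|t|^2-(4\mu_1-2\mu_2)\operatorname{Re}\bar ct-3|c|^2 .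
\end{equation}
For $c=0$ this is nonnegative, but the coefficient of $|t|^2$ tends to $0$ when one eigenvalue dominates, which is the regime to be excluded.

The first way to handle the cross term is to complete the square in $t$. As $(2\mu_1-\mu_2)^2\le4$ and $u\tau\ge4$, this gives $X_2\ge-(\frac43+\frac34)u\tau|c|^2$, hence $X_1+X_2\ge-3K^2|\nabla\phi|^2u\tau$. \emph{If $B=0$, this is enough,} because $K$ may be small. Write Lemma~\ref{lem:gradient} as $|\nabla\phi|^2\le C_*(1+U)$ and take $K=1/(6C_*(1+U))$. At the maximum point, \eqref{eq:logG} gives $0\ge-A/f+\frac K2u^2/f-2Ku$, that is, $u^2\le12C_*(1+U)A+4\Lambda u$. Since $u\ge e^{-KD}U\ge U/C$ there, $U\le C(1+A)$. \emph{If $B>0$,} we need $K>B$, and the loss $3K^2|\nabla\phi|^2u\tau$ exceeds the gain $(K-B)u\tau$ unless $|\nabla\phi|$ is small.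

The second way is to notice that in the bad regime $t$ is essentially the known quantity $F_2$. From $\operatorname{Re}\bar cF_2=2|c|^2+(\mu_1-\mu_2)\operatorname{Re}\bar ct$ and $4\mu_1-2\mu_2=2(2-\mu_2)(\mu_1-\mu_2)+4\mu_1\mu_2$ we get
\[
X_2=\mu_1\mu_2\big(3|t|^2-4\operatorname{Re}\bar ct\big)+(5-4\mu_2)|c|^2-2(2-\mu_2)\operatorname{Re}\bar cF_2\ \ge\ -2(2-\mu_2)\operatorname{Re}\bar cF_2,
\]
since $3|t|^2-4\operatorname{Re}\bar ct\ge-\frac43|c|^2$ and $\mu_1\mu_2\le\frac14$. The factor $u\tau$ has disappeared from the loss. The price is a term linear in $\nabla f$, and it is genuine: as $\mu_2\to0$ with $c,t$ fixed, $X_2\to5|c|^2-4\operatorname{Re}\bar cF_2$. The rest of this section extends the second way to all dimensions and all points.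

\subsection{The algebraic lemma}
Subtract from $x^i$ its weighted mean. The resulting vector $\zeta$ has $\sum\mu_k\zeta_k=0$, and the question is how $|\zeta|^2=\sum|\zeta_k|^2$ compares with $|\sum\zeta_k|^2$. In the limit $\mu=(1,0,\dots,0)$ the constraint is $\zeta_1=0$, and the Cauchy--Schwarz inequality for the other $m-1$ numbers gives $|\zeta|^2\ge\beta|\sum\zeta_k|^2$, with equality for $\zeta=(0,1,\dots,1)$. This is the second place where $\beta$ enters, and it leaves no slack. On the extremal vector $\zeta_i=\beta(1-\mu_i)\sum\zeta_k$ for every $i$. The lemma says that this relation holds for all $\mu$ up to an error controlled by the deficit in the inequality.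

\begin{lemma}\label{lem:algebra}
Let $\mu_k\ge0$ with $\sum\mu_k=1$, and let $\zeta\in\mathbb C^m$ with $\sum\mu_k\zeta_k=0$. Put $S=\sum\zeta_k$, $Q=|\zeta|^2-\beta|S|^2$ and $e_i=\zeta_i-\beta(1-\mu_i)S$. Then $Q\ge0$, and $|e_i|^2\le C_0Q$ for all $i$ with $C_0=C_0(m)$.
\end{lemma}

For $m=2$ and $\zeta=t(-\mu_2,\mu_1)$ one finds $Q=2\mu_1\mu_2|t|^2$ and $e_2=-e_1=2\mu_1\mu_2t$, so $C_0=\frac12$ works.

\begin{proof}
Order the indices so that $\mu_1=\max\mu_k\ge1/m$, and put $\delta=1-\mu_1$. The projection of $(1,\dots,1)$ onto $\mu^\perp$ has squared length $m-|\mu|^{-2}$, and $\zeta\in\mu^\perp$, so $|S|^2\le(m-|\mu|^{-2})|\zeta|^2$. Since $1-\beta m=-\beta$, this gives $Q\ge\beta(|\mu|^{-2}-1)|\zeta|^2$. From $|\mu|^2\le\mu_1$ we get $|\mu|^{-2}-1\ge\delta/\mu_1\ge\delta$, hence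
\begin{equation}\label{eq:Qlower}
Q\ge\beta\delta|\zeta|^2\ge0 .
\end{equation}
The constraint gives $\mu_1|\zeta_1|\le\sum_{k\ge2}\mu_k|\zeta_k|\le\delta|\zeta|$, so $|\zeta_1|\le m\delta|\zeta|$. With \eqref{eq:Qlower} and $\delta\le1$,
\[
|\zeta_1|^2\le m^2\delta|\zeta|^2\le m^3Q,\qquad |\delta S|^2\le m\delta|\zeta|^2\le m^2Q .
\]
This bounds $e_1=\zeta_1-\beta\delta S$. For $i\ge2$ let $S'=\sum_{k\ge2}\zeta_k$, so that $\beta S'$ is the mean of $\zeta_2,\dots,\zeta_m$, and write $e_i=(\zeta_i-\beta S')-\beta\zeta_1+\beta\mu_iS$. The last two terms are bounded as above, because $\mu_i\le\delta$. For the first, expand $|S|^2=|\zeta_1+S'|^2$ in $Q$: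
\begin{align*}
|\zeta_i-\beta S'|^2&\le\sum_{k\ge2}|\zeta_k-\beta S'|^2=\sum_{k\ge2}|\zeta_k|^2-\beta|S'|^2=Q-(1-\beta)|\zeta_1|^2+2\beta\operatorname{Re}\bar\zeta_1S'\\
&\le Q+2\beta\cdot m\delta|\zeta|\cdot m^{1/2}|\zeta|\le(1+2m^{3/2})Q.\qedhere
\end{align*}
\end{proof}

Among the coefficients that tend to $0$ for $i=1$ and to $\beta$ for $i\ge2$ as $\mu_1\to1$, we chose $\beta(1-\mu_i)$ because the $\mu_i$ are the eigenvalues, with respect to $g^{-1}$, of a globally defined $C^2$ tensor,
\[
P^{i\bar j}=u^{-1}g^{i\bar l}g^{k\bar j}g'_{k\bar l},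
\]
whose divergence can be computed. No largest eigenvalue has to be singled out.

\subsection{The inequality for $G$}
From now on $K=B+1$ and $G=e^{-K\phi}u$, so $G\in C^2(M)$ and $0<G\le u\le e^{KD}G$.

\begin{proposition}\label{prop:pointwise}
There is $C_1=C_1(m)$ such that
\begin{multline}\label{eq:pointwise}
e^{K\phi}\Delta'G\ \ge\ (m-1)\frac{\Delta h}h-\frac2h\operatorname{Re}\langle\nabla h,\nabla\log G\rangle-\frac{2K}h\operatorname{Re}\,(2g^{i\bar j}-P^{i\bar j})h_i\phi_{\bar j}\\-C_1K^2|\nabla\phi|^2+u\tau-Kmu .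
\end{multline}
\end{proposition}

The shape of the two terms with $\nabla h$ matters. In the term with $\nabla\phi$, the derivative will be moved off $h$, and any coefficient tensor with controlled divergence is acceptable. In the term with $\nabla\log G$, the derivative must be moved off $G$ and onto $\nabla h$; the hypothesis controls $\Delta h$ and no other second derivative, so the coefficient has to be exactly $g^{i\bar j}$. To arrange this we spend the term $u|\nabla\log G|'^2$ gained by passing from $\log G$ to $G$.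

\begin{proof}
We have $e^{K\phi}\Delta'G=u\,\Delta'\log G+u|\nabla\log G|'^2$, and $u|\nabla\log G|'^2=\sum_i\mu_i^{-1}|y_i|^2$ with $y_i=(\log G)_i$ in adapted coordinates. Put $c_i=K\phi_i$. We show that for each $i$
\begin{equation}\label{eq:Xi}
X_i+\mu_i^{-1}|y_i|^2\ \ge\ -2\beta\operatorname{Re}\bar y_iF_i-2\beta(2-\mu_i)\operatorname{Re}\bar c_iF_i-C_1|c_i|^2 .
\end{equation}
Since $\beta F_i=h_i/h$ and $P^{i\bar j}=\mu_i\delta_{ij}$ at the point, the sum of \eqref{eq:Xi} over $i$, inserted in \eqref{eq:logG} with $K-B=1$, is \eqref{eq:pointwise}.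

Fix $i$ and drop it from $x,y,c,F$. Let $z_k=x_k-c$ and $Z=\sum z_k=F-mc$. By \eqref{eq:first}, $\sum\mu_kz_k=(\log u)_i-K\phi_i=y$. By shift invariance, $\operatorname{Var}(x)=\sum\mu_k|z_k|^2-|y|^2\ge\mu_i|z_i|^2-|y|^2$. Expanding $\sum_{k\ne i}|c+z_k|^2$,
\begin{equation}\label{eq:shift}
X_i+\mu_i^{-1}|y|^2\ge\sum_k|z_k|^2+(m-1)|c|^2+2\operatorname{Re}\bar c(Z-z_i)-\beta|Z+mc|^2 .
\end{equation}
Apply Lemma~\ref{lem:algebra} to $\zeta_k=z_k-y$, so that $S=Z-my$. Both $\sum|z_k|^2$ and $Q+|y|^2+\beta|S+(m-1)y|^2$ expand to $|\zeta|^2+2\operatorname{Re}\bar yS+m|y|^2$, and $S+(m-1)y=Z-y$. Hence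
\[
\sum_k|z_k|^2=Q+(1+\beta)|y|^2-2\beta\operatorname{Re}\bar yZ+\beta|Z|^2 .
\]
Moreover $z_i=\beta(1-\mu_i)Z+\xi$ with $\xi=e_i+(1-\beta m(1-\mu_i))y$, and $|\xi|\le|e_i|+|y|$ because $0<\beta m\le2$. Insert both in \eqref{eq:shift}. The terms $\pm\beta|Z|^2$ cancel; the coefficient of $2\operatorname{Re}\bar cZ$ is $1-\beta(1-\mu_i)-\beta m=-\beta(2-\mu_i)$; the coefficient of $|c|^2$ is $m-1-\beta m^2=-2-\beta\ge-3$. So the right side of \eqref{eq:shift} is at least
\[
Q+|y|^2-2\beta\operatorname{Re}\bar yZ-2\beta(2-\mu_i)\operatorname{Re}\bar cZ-2|c|\,(|e_i|+|y|)-3|c|^2 .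
\]
Substituting $Z=F-mc$ yields the two terms with $F$ in \eqref{eq:Xi}, together with $2\beta m\operatorname{Re}\bar yc\ge-4|y||c|$ and $2\beta m(2-\mu_i)|c|^2\ge0$. Finally $Q-2|c||e_i|\ge-C_0|c|^2$ by Lemma~\ref{lem:algebra}, and $|y|^2-6|y||c|\ge-9|c|^2$. This is \eqref{eq:Xi} with $C_1=C_0+12$.
\end{proof}

\begin{remark}\label{rem:max}
At a maximum point of $G$, multiply \eqref{eq:pointwise} by $h$ and use \eqref{eq:elementary} and Lemma~\ref{lem:gradient}: $u^{1+\beta}\le(m-1)A+4K|\nabla h||\nabla\phi|+C(1+U)$. As $u\ge e^{-KD}U$ there, this bounds $U$ in terms of $A$ and $\sup|\nabla h|$. But the hypotheses do not bound $\nabla h$: on the unit ball of $\mathbb C^m$ the subharmonic functions $2+\max(k^{-1}\log|z_1|,-1)$ take values in $[1,2]$ and have $z_1$-derivative of modulus close to $e^k/(2k)$ just outside $|z_1|=e^{-k}$, and convolution makes them smooth without changing this.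
\end{remark}

\section{Removing $\nabla h$ by integration by parts}\label{sec:integral}

\begin{proposition}\label{prop:integral}
Let $u_0=1+(m+1)A$. For all $p\ge1$,
\begin{equation}\label{eq:integral}
\frac p2\int G^{p-1}|\nabla G|'^2f\ \le\ Cp\int G^p\big(u+|\nabla\phi|^2+1\big)f+Cu_0^{p+1}.
\end{equation}
\end{proposition}

\begin{proof}
Put $E=e^{-K\phi}\le1$. Multiply \eqref{eq:pointwise} by $EG^pf$ and integrate; the weight $f$ is forced by \eqref{eq:green}, which turns the left side into $-p\int G^{p-1}|\nabla G|'^2f$. Note that $f/h=h^{m-2}$. We treat the three terms that contain derivatives of $h$.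

\emph{The term with $\Delta h$} is at least $-(m-1)A\int EG^ph^{m-2}$.

\emph{The term with $\nabla\log G$} equals $-\frac2p\int Eh^{m-2}\operatorname{Re}\langle\nabla h,\nabla G^p\rangle$. Apply \eqref{eq:green} with $a=EG^ph^{m-2}$, $b=h$, and expand $\nabla a$; the term equals
\[
\frac2p\int EG^p\Big[h^{m-2}\Delta h+(m-2)h^{m-3}|\nabla h|^2-Kh^{m-2}\operatorname{Re}\langle\nabla h,\nabla\phi\rangle\Big].
\]
The first summand contributes at least $-2A\int EG^ph^{m-2}$, the second is nonnegative, and the third has the same form as the next term.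

\emph{The terms with $\nabla\phi$.} Let $\mathcal S^{i\bar j}=(2+\frac1p)g^{i\bar j}-P^{i\bar j}$, whose eigenvalues $2+\frac1p-\mu_i$ lie in $[1,3]$. Since $h^{m-2}h_i=\beta f_i$, the two terms add up to
\[
-2K\beta\int\operatorname{Re}f_iW^i=2K\beta\int f\operatorname{Re}\nabla_iW^i,\qquad W^i=EG^p\mathcal S^{i\bar j}\phi_{\bar j},
\]
where $W$ is of class $C^1$. No derivative of $f$ is left. The divergence has three parts.
\begin{itemize}
\item The derivative of $EG^p$ is $EG^p(p(\log G)_i-K\phi_i)$; it contributes at most $3EG^p(p|\nabla\log G|+K|\nabla\phi|)|\nabla\phi|$ in modulus.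
\item Since $\omega'$ is closed, $\nabla_ig'_{k\bar l}=\nabla_kg'_{i\bar l}$, so $\nabla_i(uP^{i\bar j})=g^{k\bar j}g^{i\bar l}\nabla_kg'_{i\bar l}=g^{k\bar j}u_k$. Hence $\nabla_i\mathcal S^{i\bar j}=-(g^{i\bar j}-P^{i\bar j})(\log u)_i$. The tensor in parentheses has eigenvalues $1-\mu_i\in[0,1]$, and $\log u=\log G+K\phi$, so $|(\nabla_i\mathcal S^{i\bar j})\phi_{\bar j}|\le(|\nabla\log G|+K|\nabla\phi|)|\nabla\phi|$.
\item The second derivatives of $\phi$ have a favorable sign: $\mathcal S^{i\bar j}\phi_{i\bar j}=\sum_i(2+\frac1p-\mu_i)(\lambda_i-1)\ge-3m$.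
\end{itemize}
With $\beta\le1$ and $3p+1\le4p$, the terms with $\nabla\phi$ are therefore at least $-2K\int EG^pf\big[4p|\nabla\log G||\nabla\phi|+4K|\nabla\phi|^2+3m\big]$.

Collecting everything,
\begin{multline*}
p\int G^{p-1}|\nabla G|'^2f+\int EG^pfu\tau\ \le\ (m+1)A\int EG^ph^{m-2}\\+C\int EG^p\big(u+|\nabla\phi|^2+1\big)f+8Kp\int EG^pf|\nabla\log G||\nabla\phi| .
\end{multline*}
In the last integral use $8K|\nabla\log G||\nabla\phi|\le\frac12|\nabla\log G|^2+32K^2|\nabla\phi|^2$. By \eqref{eq:elementary} and $Eu=G$, $EG^p|\nabla\log G|^2\le G^{p+1}|\nabla\log G|'^2=G^{p-1}|\nabla G|'^2$, so half of the first term on the left absorbs it.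

The term with $A$ has the weight $h^{m-2}=f/h$, which is not bounded by $Cf$; the good term is needed for it. By \eqref{eq:elementary}, $fu\tau\ge h^{m-2}u^{1+\beta}$. Where $u>u_0\ge1$, this gives $(m+1)Ah^{m-2}\le h^{m-2}u^{1+\beta}\le fu\tau$, and the term is absorbed by the second integral on the left. Where $u\le u_0$, we have $G\le u_0$ and $(m+1)AEG^ph^{m-2}\le\Lambda u_0^{p+1}$. This proves \eqref{eq:integral}.
\end{proof}

\section{A Sobolev inequality for $g'$}\label{sec:sobolev}

The left side of \eqref{eq:integral} is a Dirichlet energy for $(g',f\,dV)$. Since $f$ has no lower bound, the Sobolev inequality of $g$ does not apply. By duality, a Sobolev inequality amounts to bounding $\int v^2wf$ for all weights $w$ in a unit ball of some $L^r(f\,dV)$, and such a bound follows from \eqref{eq:green} as soon as there is a bounded function $\sigma$ with $\Delta'\sigma\ge c_0w-C$. We have no estimates for the linear equation of $\Delta'$. Instead we solve a Monge--Amp\`ere equation on the fixed background $(M,\omega)$: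 the arithmetic--geometric mean inequality converts it into an inequality for $\Delta'$, and (K) bounds the solution.

\begin{lemma}\label{lem:sobolev}
Let $q=\frac{2m}{2m-1}$. For all real $v\in C^1(M)$,
\[
\Big(\int|v|^{2q}f\Big)^{1/q}\le C\int\big(|\nabla v|'^2+v^2\big)f .
\]
\end{lemma}

\begin{proof}
Let $v\not\equiv0$ and $J=\int|v|^{2q}f$. Since $2m(q-1)=q$, the continuous function $w_*=J^{-1/(2m)}|v|^{2(q-1)}\ge0$ satisfies $\int w_*^{2m}f=1$ and $\int v^2w_*f=J^{1/q}$. Approximate $w_*$ uniformly by smooth positive functions and divide each by its norm in $L^{2m}(f\,dV)$, which tends to $1$. It then suffices to bound $\int v^2wf$ by the right side for smooth $w>0$ with $\int w^{2m}f=1$.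

As $f$ is only $C^2$, choose a smooth $\tilde f$ with $\frac12f\le\tilde f\le f$, by approximating $\frac34f$ uniformly. By (Y) there is a smooth $\psi$ with $\sup\psi=0$, $\omega_\psi>0$ and
\[
\omega_\psi^m=b\,(1+w^m\tilde f)\,\omega^m,\qquad b=\frac{\mathrm{Vol}}{\mathrm{Vol}+\int w^m\tilde f}.
\]
The summand $1$ ensures $b\le1$. By the Cauchy--Schwarz inequality $\int w^m\tilde f\le(\int w^{2m}f)^{1/2}(\int f)^{1/2}=\mathrm{Vol}^{1/2}$, so $b\ge1/C$. Also $\int w^{2m}\tilde f^2\le\Lambda\int w^{2m}f=\Lambda$, so the density has $L^2$ norm at most $\mathrm{Vol}^{1/2}+\Lambda^{1/2}$, and (K) with $r=2$ gives $|\psi|\le C$. Let $\sigma=\psi-\phi$; then $|\sigma|\le C$ and $\sqrt{-1}\,\partial\bar\partial\sigma=\omega_\psi-\omega'$. The eigenvalues of $\omega_\psi$ with respect to $\omega'$ are positive with product $b(1+w^m\tilde f)/f\ge\frac b2w^m$, so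
\[
\Delta'\sigma=\operatorname{tr}_{\omega'}\omega_\psi-m\ge c_0w-m,\qquad c_0=m(b/2)^{1/m}\ge1/C .
\]
Hence $\Delta'e^\sigma\ge e^\sigma(c_0w-m+|\nabla\sigma|'^2)$. On the other hand, by \eqref{eq:green},
\[
\int v^2\Delta'e^\sigma f=-2\int ve^\sigma\operatorname{Re}\langle\nabla v,\nabla\sigma\rangle'f\le\int e^\sigma\big(v^2|\nabla\sigma|'^2+|\nabla v|'^2\big)f .
\]
The terms with $|\nabla\sigma|'^2$ cancel, leaving $c_0\int e^\sigma v^2wf\le\int e^\sigma(mv^2+|\nabla v|'^2)f$. Since $|\sigma|\le C$, the lemma follows.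
\end{proof}

\section{Moser iteration and the proof of Theorem~\ref{thm:main}}\label{sec:moser}

The coefficient $u+|\nabla\phi|^2+1$ in \eqref{eq:integral} is as large as the quantity to be bounded. But the left side has degree $p+1$ in $G$ and the integrand on the right has degree $p$, so one factor $\sup G$ is available, and after normalization the coefficient is bounded.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=\sup G$, so $U\le e^{KD}N$. As $-m<\Delta\phi<U$, it suffices to prove $N\le C(1+A)$. If $N<u_0$ this is clear. Let $N\ge u_0\ge1$, and put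
\[
V=G/N,\qquad a=u_0/N\le1,\qquad I_p=\int V^pf+a^p .
\]
Then $0<V\le1=\sup V$. By Lemma~\ref{lem:gradient}, $(u+|\nabla\phi|^2+1)/N\le C(1+U)/N\le C$. Dividing \eqref{eq:integral} by $\frac p2N^{p+1}$ gives $\int V^{p-1}|\nabla V|'^2f\le CI_p$. For $v=V^{(p+1)/2}$ this says $\int|\nabla v|'^2f\le C(p+1)^2I_p$, and $\int v^2f\le I_p$ because $V\le1$. Lemma~\ref{lem:sobolev} and $(s+t)^{1/q}\le s^{1/q}+t^{1/q}$ give a constant $C_3\ge1$ with
\[
I_{q(p+1)}^{1/q}\le\Big(\int V^{q(p+1)}f\Big)^{1/q}+a^{p+1}\le C_3(p+1)^2I_p\qquad(p\ge1).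
\]
Let $p_0=1$ and $p_{k+1}=q(p_k+1)$. Then $p_k=q^k+\sum_{j=1}^kq^j$, so $p_k/q^k$ increases to $1+\frac q{q-1}=2m+1$. Taking logarithms, $q^{-(k+1)}\log I_{p_{k+1}}\le q^{-k}\log I_{p_k}+q^{-k}\log(C_3(p_k+1)^2)$, and summing,
\[
q^{-k}\log I_{p_k}\le\log I_1+C_4,\qquad C_4=\sum_{j\ge0}q^{-j}\log\big(C_3(p_j+1)^2\big).
\]
The series has nonnegative terms and converges because $p_j+1\le(2m+2)q^j$. For $0<\epsilon<1$ the open set $\{V>1-\epsilon\}$ is nonempty and has positive $f\,dV$-measure $\kappa_\epsilon$, so $I_p^{1/p}\ge(1-\epsilon)\kappa_\epsilon^{1/p}$; hence $\liminf_kp_k^{-1}\log I_{p_k}\ge0$. No constant depends on $\kappa_\epsilon$. Since $p_k/q^k$ is bounded, $\log I_1+C_4\ge0$. Finally $G\le u$ and $\int u=m\,\mathrm{Vol}$, so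
\[
e^{-C_4}\le I_1\le\frac{\Lambda m\,\mathrm{Vol}+u_0}N,
\]
which is $N\le C(1+A)$.
\end{proof}

The hypothesis $\Delta h\ge-A$ was used only in the first two terms of the proof of Proposition~\ref{prop:integral}, and the curvature only through $K=B+1$. The bound for $\operatorname{osc}\phi$ enters Lemmas~\ref{lem:gradient} and~\ref{lem:sobolev} and the comparison of $u$ with $G$; the bound for $\sup f$ enters Proposition~\ref{prop:integral}, Lemma~\ref{lem:sobolev} and the last display.

\section{The degenerate equation}\label{sec:degenerate}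

A function $\phi$ is \emph{$\omega$-plurisubharmonic} ($\omega$-psh) if $\rho+\phi$ is plurisubharmonic for each local potential $\rho$ with $\omega=\sqrt{-1}\,\partial\bar\partial\rho$. If $\phi$ is bounded, $\omega_\phi^m$ is the positive measure given locally by the inductive rule $(\sqrt{-1}\,\partial\bar\partial v)^{k+1}=\sqrt{-1}\,\partial\bar\partial\big(v\,(\sqrt{-1}\,\partial\bar\partial v)^k\big)$ for $v=\rho+\phi$. We use two facts: if bounded $\omega$-psh functions converge uniformly, their Monge--Amp\`ere measures converge weakly (Bedford--Taylor); and two bounded $\omega$-psh functions with the same Monge--Amp\`ere measure differ by a constant (B{\l}ocki \cite{Blocki}).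

\begin{proof}[Proof of Theorem~\ref{thm:degenerate}]
We need smooth positive approximations of $h$ that keep the bound on the Laplacian, and the heat semigroup provides them because it commutes with $\Delta$ and preserves positivity. The operator $\Delta$ is a positive multiple of the Laplace--Beltrami operator, so $e^{t\Delta}$ has a smooth, positive, symmetric kernel $H_t(x,y)$ with $\int H_t(x,y)\,dV(y)=1$ and $\Delta_xH_t=\Delta_yH_t$. For $0<t\le1$ let $h_t=e^{t\Delta}h+t$. It is smooth, positive and bounded by $\sup h+1$. Testing the nonnegative distribution $\Delta h+A$ against $H_t(x,\cdot)$ gives $\Delta h_t(x)+A\ge0$. Also $h_t\to h$ in $L^2$, hence, by boundedness, in every $L^r$ with $r<\infty$.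

Let $f_t=c_th_t^{m-1}$ with $c_t$ chosen so that $\int f_t=\mathrm{Vol}$. Then $c_t\to1$, $f_t\to h^{m-1}$ in $L^1$, and $\Delta f_t^{1/(m-1)}\ge-c_t^{1/(m-1)}A$. By (Y) there are smooth $\phi_t$ with $\sup\phi_t=0$, $\omega_{\phi_t}>0$ and $\omega_{\phi_t}^m=f_t\omega^m$. For small $t$, $\sup f_t$ is bounded, $\operatorname{osc}\phi_t$ is bounded by (K), and so $|\Delta\phi_t|\le C'$ by Theorem~\ref{thm:main}, with $C'$ independent of $t$. By (W) in finitely many coordinate balls, $\phi_t$ is bounded in $W^{2,r}$ for every $r<\infty$, hence in $C^{1,\theta}$ for every $\theta<1$, and a subsequence converges in all these H\"older spaces to some $\phi$. A uniform limit of plurisubharmonic functions is plurisubharmonic, so $\phi$ is $\omega$-psh. For smooth $\eta$, $|\int\phi\,\Delta\eta|=\lim|\int\eta\,\Delta\phi_t|\le C'\|\eta\|_{L^1}$, so $\Delta\phi\in L^\infty$. By the first fact $\omega_\phi^m=\lim f_t\omega^m=h^{m-1}\omega^m$, and by the second every bounded solution differs from $\phi$ by a constant.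
\end{proof}

\section{Sharpness of the exponent}\label{sec:sharp}

Let $\alpha\le\beta=\frac1{m-1}$ and $\Delta f^\alpha\ge-A$, so $A\ge0$. By \eqref{eq:scale}, $\Delta f^\beta\ge-\frac\beta\alpha(\sup f)^{\beta-\alpha}A$, and Theorem~\ref{thm:main} applies. It remains to construct a counterexample for $\alpha>\frac1{m-1}$.

Write $z=(z_1,z')\in\mathbb C\times\mathbb C^{m-1}$. The model is $|z_1|^2+|z'|^2|z_1|^2$: on $z'=0$ its complex Hessian is $\operatorname{diag}(1,|z_1|^2,\dots,|z_1|^2)$, and the $\alpha$-th power of the determinant, $|z_1|^{2\alpha(m-1)}$, vanishes to order greater than $2$. This leaves room to replace $|z_1|^2$ by $|z_1|^{2\gamma}$ with $\gamma<1$, whose Laplacian is unbounded. To keep the determinant positive and to control it everywhere, we use a function that is homogeneous under anisotropic dilations.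

\subsection*{The local family}
Let $n\ge2$ be an integer, $\gamma\in(0,1)$, $\nu=\gamma-\frac1n>0$, and $\varrho(z)=|z_1|^2+|z'|^{2n}$. Put
\[
\psi(z,\varepsilon)=\psi_\varepsilon(z)=(\varrho+\varepsilon)^\gamma+|z'|^2(\varrho+\varepsilon)^\nu,\qquad\Theta(z,\varepsilon)=\det(\partial_i\partial_{\bar j}\psi_\varepsilon).
\]
Both are smooth in $(z,\varepsilon)$ where $\varrho+\varepsilon>0$. Let $\Omega=\{(z,\varepsilon):\varepsilon\ge0,\ (z,\varepsilon)\ne0\}$.

\begin{lemma}\label{lem:local}
On $\Omega$ the matrix $(\partial_i\partial_{\bar j}\psi_\varepsilon)$ is positive definite. If $\alpha>\frac1{m-1}$, then $\gamma$ and $n$ can be chosen so that $\Theta$ and $\sum_k\partial_k\partial_{\bar k}\Theta^\alpha$ are bounded on $\{|z|\le1,\ 0<\varepsilon\le1\}$.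
\end{lemma}

\begin{proof}
\emph{Positivity.} If $r=\sum|\Psi_j|^2$ with $\Psi_j$ holomorphic, the Cauchy--Schwarz inequality $|\sum\bar\Psi_j\,\xi\Psi_j|^2\le r\sum|\xi\Psi_j|^2$ for $\xi\in T^{1,0}$ says $\sqrt{-1}\,\partial r\wedge\bar\partial r\le r\sqrt{-1}\,\partial\bar\partial r$; equivalently, $\log r$ is plurisubharmonic where $r>0$. By the multinomial formula this applies to $r=\varrho+\varepsilon$. Hence
\[
\sqrt{-1}\,\partial\bar\partial r^\gamma=\gamma r^{\gamma-1}\Big[\sqrt{-1}\,\partial\bar\partial r-\frac{1-\gamma}r\sqrt{-1}\,\partial r\wedge\bar\partial r\Big]\ge\gamma^2r^{\gamma-1}\sqrt{-1}\,\partial\bar\partial\varrho .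
\]
The complex Hessian of $\varrho$ is at least $\operatorname{diag}(1,n|z'|^{2n-2},\dots,n|z'|^{2n-2})$. Where $z'\ne0$ this is positive definite, and $|z'|^2r^\nu$ is the exponential of the plurisubharmonic function $\log|z'|^2+\nu\log r$, so its Hessian is nonnegative. Where $z'=0$, $|z'|^2$ vanishes with its first derivatives, so the Hessian of $|z'|^2r^\nu$ is $r^\nu\operatorname{diag}(0,1,\dots,1)$, and the first summand supplies the missing direction.

\emph{Bounds.} Call a function on $\Omega$ homogeneous of degree $d$ if it is multiplied by $\lambda^d$ under $\Phi_\lambda(z_1,z',\varepsilon)=(\lambda z_1,\lambda^{1/n}z',\lambda^2\varepsilon)$, $\lambda>0$. Then $r$ has degree $2$, $|z'|^2$ has degree $2/n$, and $\psi$ has degree $2\gamma$ by the choice of $\nu$. A derivative in $z_1$ or $\bar z_1$ lowers the degree by $1$, and one in $z_k$ or $\bar z_k$, $k\ge2$, by $1/n$. Each term of the determinant contains each $\partial_i$ and each $\partial_{\bar j}$ once, so $\Theta$ has degree $d=2\gamma m-2-2(m-1)/n$,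 while $\partial_1\partial_{\bar1}\Theta^\alpha$ and $\partial_k\partial_{\bar k}\Theta^\alpha$ ($k\ge2$) have degrees $\alpha d-2$ and $\alpha d-2/n$. As $\gamma\to1$ and $n\to\infty$, $\alpha d\to2\alpha(m-1)>2$. Fix $\gamma<1$ and $n$ with $\alpha d\ge2$ and $\nu>0$. All these degrees are then nonnegative, and the functions are continuous on $\Omega$ because $\Theta>0$. Every point with $|z|\le1$, $0<\varepsilon\le1$ is the image under $\Phi_\lambda$, $\lambda=r^{1/2}\le\sqrt2$, of a point of the compact set $\{r=1\}\cap\Omega$. The bounds follow.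
\end{proof}

\subsection*{Gluing into a torus}
Let $M=\mathbb C^m/(4\mathbb Z[\sqrt{-1}])^m$ with $g_{i\bar j}=\delta_{ij}$. The closed unit ball embeds in $M$, and $|z|^2$ is a potential of $g$ on it. We pass from $\psi_\varepsilon$ to $|z|^2$ by a smoothed maximum. On $|z|\le1$, $0\le\varepsilon\le1$ we have $0\le\psi_\varepsilon\le2^\gamma+2^\nu\le4$, so $a_\varepsilon=\frac1{64}\psi_\varepsilon+\frac1{16}$ takes values in $[\frac1{16},\frac18]$. Therefore
\[
a_\varepsilon-|z|^2\ge\tfrac3{64}\ \text{ for }|z|\le\tfrac18,\qquad a_\varepsilon-|z|^2\le-\tfrac18\ \text{ for }\tfrac12\le|z|\le1 .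
\]
Let $\chi$ be the convolution of $|t|$ with an even, smooth, nonnegative function of integral $1$ supported in $[-\frac1{64},\frac1{64}]$. Then $\chi$ is smooth and convex, $|\chi'|\le1$, and $\chi(t)=|t|$ for $|t|\ge\frac1{64}$. On the unit ball put
\[
s=a_\varepsilon-|z|^2,\qquad v_\varepsilon=\tfrac12\big(a_\varepsilon+|z|^2+\chi(s)\big),\qquad\phi_\varepsilon=v_\varepsilon-|z|^2=\tfrac12\big(s+\chi(s)\big).
\]
Thus $v_\varepsilon=a_\varepsilon$ near $|z|\le\frac18$, and $\phi_\varepsilon=0$ near $\frac12\le|z|\le1$. For $0<\varepsilon\le1$, $\phi_\varepsilon$ extends by $0$ to a smooth function on $M$, bounded uniformly in $\varepsilon$. On the ball $g_{i\bar j}+(\phi_\varepsilon)_{i\bar j}=(v_\varepsilon)_{i\bar j}$, and at all points of $\Omega$ with $|z|\le1$, $\varepsilon\le1$,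
\[
(v_\varepsilon)_{i\bar j}=\frac{1+\chi'(s)}2\,(a_\varepsilon)_{i\bar j}+\frac{1-\chi'(s)}2\,\delta_{ij}+\frac{\chi''(s)}2\,s_is_{\bar j}>0
\]
by Lemma~\ref{lem:local}. So $\phi_\varepsilon$ solves \eqref{eq:MA} with $f_\varepsilon=\det((v_\varepsilon)_{i\bar j})$ on the ball and $f_\varepsilon=1$ elsewhere.

On $|z|\le\frac18$, $f_\varepsilon=64^{-m}\Theta$, and Lemma~\ref{lem:local} bounds $f_\varepsilon$ and $\Delta f_\varepsilon^\alpha$. On the compact set $\{\frac18\le|z|\le\frac12,\ 0\le\varepsilon\le1\}\subset\Omega$ the determinant is smooth in $(z,\varepsilon)$ and positive, so $f_\varepsilon^\alpha$ is bounded in $C^2$. Elsewhere $f_\varepsilon=1$. Hence $\operatorname{osc}\phi_\varepsilon$, $\sup f_\varepsilon$ and $\sup|\Delta f_\varepsilon^\alpha|$ are bounded uniformly in $\varepsilon\in(0,1]$. But $\psi_\varepsilon(z_1,0)=(|z_1|^2+\varepsilon)^\gamma$, and the other diagonal entries of the Hessian are positive, so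
\[
\Delta\phi_\varepsilon(0)\ge\tfrac1{64}\,\partial_1\partial_{\bar1}\psi_\varepsilon(0)-m=\tfrac\gamma{64}\,\varepsilon^{\gamma-1}-m\longrightarrow\infty\qquad(\varepsilon\to0).
\]
No estimate of the stated form holds on this torus, and Theorem~\ref{thm:sharp} is proved.

\begin{thebibliography}{9}

\bibitem{Blocki} B{\l}ocki, Indiana Univ. Math. J. \textbf{52} (2003).

\bibitem{GT} Gilbarg and Trudinger, Theorem 9.11.

\bibitem{Kol} Ko{\l}odziej, Acta Math. \textbf{180} (1998).

\bibitem{Picard} Sebastien Picard, \emph{A Priori Estimates of the Degenerate Monge--Amp\`ere Equation on K\"ahler Manifolds of Nonnegative Bisectional Curvature}, arXiv:1311.4948 (2013).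

\bibitem{Yau} Yau, Comm. Pure Appl. Math. \textbf{31} (1978).

\end{thebibliography}
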